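\title{Eulerian orientations of simple graphs and the Pauling estimate}

\begin{abstract}
Orient the edges of a graph with positive even degrees at random. The Pauling estimate for the number of Eulerian orientations treats the events ``vertex $v$ is balanced'' as if they were independent. Let $\rho$ and $\widehat\rho$ be the logarithms per vertex of the true number and of this estimate. We prove that $0\le\rho-\widehat\rho\le(\log d_{\mathrm{hm}}+O(1))/d_{\mathrm{hm}}$ for every simple graph, where $d_{\mathrm{hm}}$ is the harmonic mean degree, and that this bound is sharp up to the $O(1)$ term. This proves a conjecture stated by Isaev, McKay and Zhang. The proof bounds the number of orientations by a partition function with a positive, positive semidefinite kernel on the circle, compares this partition function with those of cliques, and estimates the latter up to a constant factor.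
\end{abstract}

\section{The problem and the results}\label{sec:intro}

All graphs are finite and have no loops; a graph is \emph{simple} if it has no multiple edges. Logarithms are natural. An \emph{Eulerian orientation} of a graph is an orientation of its edges in which every vertex has equal in-degree and out-degree. Let $G$ be a graph with $n$ vertices, $m$ edges and positive even degrees $d_1,\dots,d_n$, and let $\operatorname{EO}(G)$ be the number of its Eulerian orientations. The \emph{residual entropy} and the \emph{Pauling estimate} of $G$ are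
\[
\rho(G)=\frac1n\log\operatorname{EO}(G),\qquad
\widehat\rho(G)=\frac1n\sum_{i=1}^n\biggl(\log\binom{d_i}{d_i/2}-\frac{d_i}{2}\log2\biggr).
\]

The second quantity has a probabilistic meaning. Orient each edge independently and uniformly at random, and let $A_i$ be the event that vertex $i$ has equal in-degree and out-degree. Its probability is $p_{d_i}$, where
\[
p_d=\binom{d}{d/2}2^{-d}\qquad(d\text{ even}).
\]
Since $\sum_i d_i/2=m$, we have $e^{n\widehat\rho(G)}=2^m\prod_i p_{d_i}$, and therefore
\begin{equation}\label{eq:ratio}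
n\bigl(\rho(G)-\widehat\rho(G)\bigr)=\log\frac{2^{-m}\operatorname{EO}(G)}{\prod_i p_{d_i}}=\log\frac{\Pr(A_1\cap\dots\cap A_n)}{\Pr(A_1)\cdots\Pr(A_n)}.
\end{equation}
So $\widehat\rho$ is the value that $\rho$ would take if the events $A_i$ were independent, and the gap $\rho-\widehat\rho$ measures their dependence, per vertex.

The following results are known. For every graph with positive even degrees, multiple edges allowed,
\begin{equation}\label{eq:known}
\widehat\rho(G)\le\rho(G)\le\frac1{2n}\sum_{i=1}^n\log\binom{d_i}{d_i/2},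
\end{equation}
so that $\rho(G)=\widehat\rho(G)+O(\log\hat d)$, where $\hat d=(d_1\cdots d_n)^{1/n}$ is the geometric mean degree. Moreover, $\rho(G)=\widehat\rho(G)+O(1)$ uniformly over simple graphs. Of these results we use only the first inequality in \eqref{eq:known}, and we use it without proof.

In a simple graph the events $A_i$ are pairwise independent. For nonadjacent $i,j$ they depend on disjoint sets of edges. For adjacent $i,j$ they do so once the direction of the edge $ij$ is given, and reversing all edges shows that this direction does not change the probability of $A_i$ or of $A_j$. When the degrees are large, each edge moreover has little influence on the events at its ends, and one may hope that the gap is not only bounded but small. The right measure of ``large degrees'' is the harmonic mean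
\[
d_{\mathrm{hm}}=d_{\mathrm{hm}}(G)=\frac{n}{d_1^{-1}+\dots+d_n^{-1}}.
\]
It is large exactly when most vertices have large degree: if $\alpha_K$ is the fraction of vertices of degree at most $K$, then $\alpha_K/K\le1/d_{\mathrm{hm}}\le\alpha_K/2+1/K$. The following conjecture is posed in \cite{IMZ}.

\medskip\noindent\textbf{Conjecture.} \emph{For every $\varepsilon>0$ there exists $D$ such that every simple graph $G$ with all degrees positive and even and with $d_{\mathrm{hm}}(G)\ge D$ satisfies $\rho(G)-\widehat\rho(G)\le\varepsilon$.}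

\medskip
We prove the conjecture and determine the rate.

\begin{theorem}\label{thm:main}
There is an absolute constant $C\ge1$ such that every simple graph $G$ with positive even degrees $d_1,\dots,d_n$ satisfies
\[
0\le\rho(G)-\widehat\rho(G)\le\frac1n\sum_{i=1}^n\frac{\log\bigl(C(d_i+1)\bigr)}{d_i+1}\le\frac{\log(2C\,d_{\mathrm{hm}})}{d_{\mathrm{hm}}}.
\]
In particular, the conjecture holds.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $\Gamma(D)$ be the supremum of $\rho(G)-\widehat\rho(G)$ over all simple graphs $G$ with positive even degrees and $d_{\mathrm{hm}}(G)\ge D$. Then, as $D\to\infty$,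
\[
\Gamma(D)=\frac{\log D+O(1)}{D}.
\]
\end{theorem}

The upper bounds come from a statement in which neither the parity of the degrees nor the balance condition plays a role. The \emph{imbalance} of a vertex in an orientation is its out-degree minus its in-degree.

\begin{theorem}\label{thm:imbalance}
Let $C$ be the constant of Theorem~\ref{thm:main}. Let $G$ be any simple graph with $m$ edges and degrees $d_1,\dots,d_n\ge0$, and let $s\in\mathbb Z^n$. The number of orientations of $G$ in which vertex $i$ has imbalance $s_i$ for every $i$ is at most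
\[
2^m\prod_{i=1}^n\Bigl(\frac{2}{\pi(d_i+1)}\Bigr)^{1/2}\bigl(C(d_i+1)\bigr)^{1/(d_i+1)}.
\]
\end{theorem}

Section~\ref{sec:examples} explains the form of these bounds and tests the hypotheses. The proof has three steps. In Section~\ref{sec:kernel} the number of orientations is bounded by $2^mZ(G)$, where $Z(G)$ is a partition function on the circle whose kernel is positive and positive semidefinite. Section~\ref{sec:clique} shows that $Z(G)\le\prod_iZ(K_{d_i+1})^{1/(d_i+1)}$; this clique inequality is the positive semidefinite case in Sah, Sawhney, Stoner and Zhao \cite{SSSZ}, and we give a complete proof, so nothing depends on that citation. Section~\ref{sec:ZN} estimates $Z(K_N)$. The theorems are deduced in Section~\ref{sec:proofs}.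

\section{Examples}\label{sec:examples}

We need the size of $p_d$ with a relative error $O(1/d)$, because $p_d$ will be raised to the power $d+1$.

\begin{lemma}\label{lem:pd}
For every even $d\ge2$,
\[
\Bigl(\frac{2}{\pi(d+1)}\Bigr)^{1/2}\le p_d\le\Bigl(\frac{2}{\pi d}\Bigr)^{1/2}.
\]
\end{lemma}

\begin{proof}
Put $a_k=p_{2k}$, so that $a_{k+1}/a_k=(2k+1)/(2k+2)$. For $k\ge1$,
\[
\frac{(2k+3)\,a_{k+1}^2}{(2k+1)\,a_k^2}=\frac{(2k+1)(2k+3)}{(2k+2)^2}<1,\qquad
\frac{(2k+2)\,a_{k+1}^2}{2k\,a_k^2}=\frac{(2k+1)^2}{2k(2k+2)}>1.
\]
Thus $(2k+1)a_k^2$ decreases and $2k\,a_k^2$ increases. By Stirling's formula $a_k\sim(\pi k)^{-1/2}$, so both sequences tend to $2/\pi$.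
\end{proof}

The events $A_i$ are never fully independent: the imbalances in a connected component sum to zero, so one of the conditions in each component follows from the others. The quantity \eqref{eq:ratio} is additive over components, and so graphs with many small components should have a large gap.

\begin{example}[Cycles]\label{ex:cycle}
The cycle $C_n$ has two Eulerian orientations and $p_2=\frac12$, so $\widehat\rho=0$ and $\rho-\widehat\rho=(\log2)/n$. This tends to $0$ although $d_{\mathrm{hm}}=2$: the converse of the conjecture fails. On the other hand, a disjoint union of triangles has gap $\frac13\log2$.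
\end{example}

\begin{example}[Simplicity is needed]\label{ex:parallel}
Join two vertices by $d$ parallel edges, $d$ even. Then $A_1=A_2$, and \eqref{eq:ratio} and Lemma~\ref{lem:pd} give
\[
\rho-\widehat\rho=\tfrac12\log(1/p_d)\ge\tfrac14\log(\pi d/2)\to\infty .
\]
\end{example}

In a simple graph, components cannot be so small. A vertex of degree $d$ lies in a component with at least $d+1$ vertices, so the sum of $1/(d_i+1)$ over a component is at least $1$. Hence the number of components is at most $\sum_i1/(d_i+1)<n/d_{\mathrm{hm}}$, and it equals $\sum_i1/(d_i+1)$ for a disjoint union of cliques. This is how the harmonic mean enters, and it makes unions of cliques the natural candidates for the extremal graphs.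

\begin{example}[The harmonic mean cannot be replaced by the geometric or arithmetic mean]\label{ex:geometric}
Let $n/2$ be odd and divisible by $3$, and let $G$ consist of $K_{n/2}$ and $n/6$ disjoint triangles. Each triangle contributes $\log2$ to \eqref{eq:ratio}, and $K_{n/2}$ contributes a nonnegative amount by \eqref{eq:known}. Hence $\rho-\widehat\rho\ge\frac16\log2$, while $\hat d=\sqrt{2(n/2-1)}\to\infty$, and the arithmetic mean degree is at least $\hat d$.
\end{example}

What does one large clique contribute? Here is a heuristic, which is not used later. Let $N$ be odd and orient $K_N$ at random. The imbalances of the first $N-1$ vertices are even integers with variance $N-1$ and covariances $-1$. Their covariance matrix is $NI-\mathbf 1\mathbf 1^{T}$, of order $N-1$, with determinant $N^{N-2}$. A normal approximation to the probability that they all vanish gives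
\[
\frac{2^{N-1}}{(2\pi)^{(N-1)/2}N^{(N-2)/2}}=N\sqrt{\frac\pi2}\,\Bigl(\frac{2}{\pi N}\Bigr)^{N/2},
\]
whereas $p_{N-1}^N$ is within a constant factor of $(2/(\pi N))^{N/2}$ by Lemma~\ref{lem:pd}. So the ratio in \eqref{eq:ratio} should have order $N$, and each vertex of a clique $K_{d+1}$ should contribute $(\log(d+1)+O(1))/(d+1)$. Theorem~\ref{thm:main} says that in any simple graph a vertex of degree $d$ contributes no more than this.

\section{From orientations to a kernel on the circle}\label{sec:kernel}

Let $\Omega=\mathbb R/2\pi\mathbb Z$ with the uniform probability measure $d\varphi$. Put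
\[
f(x,y)=e^{-\frac14(1-\cos(x-y))}\qquad(x,y\in\Omega),
\]
and for a graph $G$ on the vertices $1,\dots,n$ with edge set $E$ put
\[
Z(G)=\int_{\Omega^n}\prod_{jk\in E}f(\varphi_j,\varphi_k)\,\prod_{j}d\varphi_j .
\]

\begin{proposition}\label{prop:reduction}
Let $G$ be a graph with $m$ edges, multiple edges allowed, and let $s\in\mathbb Z^n$. The number of orientations of $G$ with imbalance vector $s$ is at most $2^mZ(G)$.
\end{proposition}

\begin{proof}
Expand the product $\prod_{jk\in E}\bigl(e^{i(\theta_j-\theta_k)}+e^{-i(\theta_j-\theta_k)}\bigr)$, reading the first term as the orientation $j\to k$ and the second as $k\to j$. An orientation with imbalance vector $s'$ contributes $e^{is'\cdot\theta}$. By orthogonality of the exponentials, the number of orientations with imbalance vector $s$ is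
\begin{equation}\label{eq:fourier}
\frac{2^m}{(2\pi)^n}\int_{[0,2\pi]^n}\prod_{jk\in E}\cos(\theta_j-\theta_k)\,e^{-is\cdot\theta}\,d\theta
\le\frac{2^m}{(2\pi)^n}\int_{[0,2\pi]^n}\prod_{jk\in E}|\cos(\theta_j-\theta_k)|\,d\theta .
\end{equation}
From $\cos^2x=1-\sin^2x\le e^{-\sin^2x}$ we get $|\cos x|\le e^{-\frac12\sin^2x}=e^{-\frac14(1-\cos2x)}$, that is, $|\cos(\theta_j-\theta_k)|\le f(2\theta_j,2\theta_k)$. The map $\theta\mapsto2\theta\bmod2\pi$ carries the uniform probability measure on $[0,2\pi]$ to that on $\Omega$.
\end{proof}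

Two inequalities were used, and both are tight where the integrand is largest. If $G$ is connected, then $\prod|\cos(\theta_j-\theta_k)|$ equals $1$ exactly when all $\theta_j$ agree modulo $\pi$. If the degrees are even and $s=0$, the signed integrand equals $+1$ at these points, because adding $\pi$ to $\theta_j$ multiplies it by $(-1)^{d_j}$. Near $x=0$, both $|\cos x|$ and $e^{-\frac12\sin^2x}$ are $1-x^2/2+O(x^4)$.

The reason for passing to $f$ is that the next step needs a kernel with two positivity properties. By a \emph{measure} we mean a finite nonnegative Borel measure on $\Omega$, and a signed measure is a difference of two measures. A continuous symmetric kernel $g$ is \emph{positive semidefinite} if $\iint g\,d\nu\,d\nu\ge0$ for every signed measure $\nu$.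

\begin{lemma}\label{lem:kernel}
The kernel $f$ is continuous and symmetric, and $0<f\le1$. It has an expansion $f(x,y)=\sum_{r\in\mathbb Z}c_re^{ir(x-y)}$ with $c_r\ge0$ and $\sum_rc_r=1$, and it is positive semidefinite. Consequently, for all measures $\alpha,\beta$,
\begin{equation}\label{eq:CS}
\Bigl(\iint f\,d\alpha\,d\beta\Bigr)^2\le\iint f\,d\alpha\,d\alpha\iint f\,d\beta\,d\beta .
\end{equation}
\end{lemma}

\begin{proof}
The first sentence is read off the definition. We have
\[
f(x,y)=e^{-1/4}\sum_{k\ge0}\frac{\cos^k(x-y)}{4^k\,k!},\qquad\cos^kt=2^{-k}\sum_{j=0}^k\binom kje^{i(2j-k)t}.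
\]
All coefficients are nonnegative and the double series converges absolutely, so we may collect terms; $x=y$ gives $\sum_rc_r=1$. The series converges uniformly, so for a signed measure $\nu$ with $\hat\nu(r)=\int e^{irx}\,d\nu(x)$ we have $\iint f\,d\nu\,d\nu=\sum_rc_r|\hat\nu(r)|^2\ge0$. Finally, taking $\nu=\alpha+t\beta$ gives a quadratic polynomial in $t\in\mathbb R$ that is nonnegative, so its discriminant is at most $0$; this is \eqref{eq:CS}.
\end{proof}

Neither kernel in \eqref{eq:fourier} has both properties. The kernel $\cos(x-y)$ changes sign, and $|\cos(x-y)|$ is not positive semidefinite, because one of its Fourier coefficients is negative: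
\[
\frac1\pi\int_{-\pi/2}^{\pi/2}\cos t\cos4t\,dt=\frac1\pi\Bigl(\frac15-\frac13\Bigr)<0 .
\]

\section{The clique inequality}\label{sec:clique}

In this section we use only that $f$ is continuous, symmetric, strictly positive and positive semidefinite.

\subsection{Statement}

Write $Z_N=Z(K_N)$. Our goal is the inequality
\begin{equation}\label{eq:cliqueuniform}
Z(G)\le\prod_{v}Z_{d_v+1}^{1/(d_v+1)}
\end{equation}
for every simple graph $G$ with degrees $d_v$. It is an equality when $G$ is a disjoint union of cliques.

\begin{example}\label{ex:cycleZ}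
For the cycle $C_n$, insert the Fourier expansion of $f$ in each of the $n$ factors. Integration over a vertex forces its two edges to carry the same frequency, so $Z(C_n)=\sum_rc_r^n$. Since $K_3=C_3$, inequality \eqref{eq:cliqueuniform} reads $\sum_rc_r^n\le\bigl(\sum_rc_r^3\bigr)^{n/3}$. This holds for $c_r\ge0$: each $c_r$ is at most $\bigl(\sum_rc_r^3\bigr)^{1/3}$, and we apply this to $n-3$ of the $n$ factors. Without positive semidefiniteness it can fail. The positive kernel $2-\cos(x-y)$ has $c_0=2$ and $c_{\pm1}=-\frac12$, so $Z(C_4)=16+\frac18$, while $Z(K_3)^{4/3}=(8-\frac14)^{4/3}<16$.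
\end{example}

For general $G$ we argue by induction, deleting a vertex $w$. If the variable at $w$ is fixed at $x$, each neighbor of $w$ acquires the weight $f(x,\cdot)$ and is no longer uniformly distributed. So the statement must allow an arbitrary measure at each vertex. For a measure $\nu$ and a bounded Borel function $h\ge0$ let $h\nu$ be the measure $h\,d\nu$, and let $f_x=f(x,\cdot)$. For $k\ge1$ and measures $\nu_1,\dots,\nu_k,\nu$ put
\[
T_k(\nu_1,\dots,\nu_k)=\int\prod_{1\le i<j\le k}f(x_i,x_j)\prod_{i=1}^kd\nu_i(x_i),\qquad\|\nu\|_k=T_k(\nu,\dots,\nu)^{1/k}.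
\]
Thus $T_k$ is the partition function of $K_k$ with the measure $\nu_i$ at vertex $i$; it is symmetric in its arguments. The quantity $\|\nu\|_1$ is the total mass of $\nu$, we have $\|c\nu\|_k=c\|\nu\|_k$ for $c\ge0$, and $\|\nu\|_k>0$ for $\nu\ne0$ because $f>0$. For the uniform measure, $\|d\varphi\|_k=Z_k^{1/k}$, so \eqref{eq:cliqueuniform} is a special case of the following.

\begin{proposition}\label{prop:clique}
Let $G=(V,E)$ be a simple graph with degrees $d_v\ge0$, and let $\mu_v$ $(v\in V)$ be measures. Then
\[
Z(G;\mu):=\int\prod_{uv\in E}f(x_u,x_v)\prod_{v\in V}d\mu_v(x_v)\le\prod_{v\in V}\|\mu_v\|_{d_v+1}.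
\]
\end{proposition}

Vertex deletion in a clique is an identity. Fixing the first variable in $T_{d+1}$ and using Fubini's theorem gives, for $d\ge1$,
\begin{equation}\label{eq:delete}
T_{d+1}(\lambda,\mu,\dots,\mu)=\int\|f_x\mu\|_d^d\,d\lambda(x),\qquad\text{in particular}\qquad\|\mu\|_{d+1}^{d+1}=\int\|f_x\mu\|_d^d\,d\mu(x).
\end{equation}
The function $x\mapsto\|f_x\mu\|_d$ is continuous by dominated convergence, hence bounded on $\Omega$.

\subsection{Cliques with different measures}

Proposition~\ref{prop:clique} has content already for $G=K_k$. This case is the only place where positive semidefiniteness is used.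

\begin{lemma}\label{lem:holder}
For all measures $\nu_1,\dots,\nu_k$ we have $T_k(\nu_1,\dots,\nu_k)\le\prod_{i=1}^k\|\nu_i\|_k$.
\end{lemma}

\begin{proof}
For $k=1$ this is an equality, so let $k\ge2$. Fix $x_3,\dots,x_k$, put $F=\prod_{j\ge3}f_{x_j}$, and write $B(\alpha,\beta)=\iint f\,d\alpha\,d\beta$. Let $\tau$ be the measure $\prod_{3\le i<j}f(x_i,x_j)\prod_{j\ge3}d\nu_j(x_j)$ on $\Omega^{k-2}$. Then $T_k(\alpha,\beta,\nu_3,\dots,\nu_k)=\int B(F\alpha,F\beta)\,d\tau$. By \eqref{eq:CS} and then the Cauchy--Schwarz inequality in $L^2(\tau)$,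
\[
\int B(F\nu_1,F\nu_2)\,d\tau\le\Bigl(\int B(F\nu_1,F\nu_1)\,d\tau\Bigr)^{1/2}\Bigl(\int B(F\nu_2,F\nu_2)\,d\tau\Bigr)^{1/2},
\]
that is,
\begin{equation}\label{eq:swap}
T_k(\nu_1,\nu_2,\nu_3,\dots,\nu_k)^2\le T_k(\nu_1,\nu_1,\nu_3,\dots,\nu_k)\;T_k(\nu_2,\nu_2,\nu_3,\dots,\nu_k).
\end{equation}
For $k=2$ we are done. For $k\ge3$, iterating \eqref{eq:swap} does not terminate: $T_3(\alpha,\alpha,\beta)$ is bounded in terms of $T_3(\alpha,\beta,\beta)$, and the latter in terms of the former. An extremal choice closes the loop.

We may assume that all $\nu_i\ne0$ and, by scaling, that $\|\nu_i\|_k=1$. For a map $a\colon\{1,\dots,k\}\to\{1,\dots,k\}$ let $T(a)=T_k(\nu_{a(1)},\dots,\nu_{a(k)})$, and let $M>0$ be the maximum of $T(a)$. Among all pairs $(a,p)$ with $T(a)=M$ choose one with $|a^{-1}(p)|$ as large as possible. Suppose that $a$ is not constant, and take $i,j$ with $a(i)=p$ and $a(j)=q\ne p$. Let $a'$ arise from $a$ by changing the value at $j$ to $p$, and $a''$ by changing the value at $i$ to $q$. By \eqref{eq:swap} and symmetry, $M^2\le T(a')T(a'')\le T(a')M$.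 Hence $T(a')=M$, and $p$ occurs once more in $a'$ than in $a$, a contradiction. So $a\equiv p$ and $M=\|\nu_p\|_k^k=1$. Taking $a$ to be the identity gives the lemma.
\end{proof}

\subsection{The path with three vertices}\label{sub:path}

The smallest connected graph that is not a clique shows the remaining difficulty. Let $G$ be the path $a\,w\,b$, with nonzero measures $\mu_a,\mu_b$ at the ends and $\lambda$ at the center. We claim that $Z(G;\mu)\le\|\mu_a\|_2\|\mu_b\|_2\|\lambda\|_3$. Fix $x_w=x$. The integral over a leaf $u$ is the mass of $f_x\mu_u$, so with $h_u(x)=\|f_x\mu_u\|_1/\|\mu_u\|_2$ the claim becomes $\int h_ah_b\,d\lambda\le\|\lambda\|_3$. By the Cauchy--Schwarz inequality it suffices to show that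
\begin{equation}\label{eq:U2}
\int h^2\,d\lambda\le\|\lambda\|_3
\end{equation}
for $h=h_a$ and $h=h_b$. What we know about such $h$ is Lemma~\ref{lem:holder} for an edge: since $\int\|f_x\mu_u\|_1\,d\sigma(x)=T_2(\sigma,\mu_u)$,
\begin{equation}\label{eq:U1}
\int h\,d\sigma\le\|\sigma\|_2\quad\text{for every measure }\sigma .
\end{equation}
The leaf supplies information about $K_2$, and the center requires information about $K_3$.

We show that \eqref{eq:U1} implies \eqref{eq:U2} for any bounded Borel $h\ge0$. The point is that \eqref{eq:U1} holds for all $\sigma$, so it can be used twice. Let $Y=\int h^2\,d\lambda>0$. First take $\sigma=h\lambda$, which gives $Y\le\|h\lambda\|_2$. Now expand the square, take $\sigma=f_x\lambda$, and use the Cauchy--Schwarz inequality and \eqref{eq:delete}: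
\begin{align*}
Y^2&\le\int h(x)\Bigl(\int h\,d(f_x\lambda)\Bigr)d\lambda(x)\le\int h(x)\,\|f_x\lambda\|_2\,d\lambda(x)\\
&\le Y^{1/2}\Bigl(\int\|f_x\lambda\|_2^2\,d\lambda(x)\Bigr)^{1/2}=Y^{1/2}\,\|\lambda\|_3^{3/2}.
\end{align*}
Thus $Y^{3/2}\le\|\lambda\|_3^{3/2}$, which is \eqref{eq:U2}.

\subsection{A nested family of functions}

In general, a neighbor of degree $d$ supplies information about $K_{d+1}$, and the deleted vertex, of degree $\Delta$, requires information about $K_{\Delta+1}$. We isolate the property that is passed on. For $d\ge1$ let $U_d$ be the set of bounded Borel functions $h\ge0$ on $\Omega$ with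
\[
\int h^d\,d\lambda\le\|\lambda\|_{d+1}\quad\text{for every measure }\lambda .
\]
The functions that arise from deleting a vertex lie in these classes: for every measure $\mu\ne0$ and every $d\ge1$,
\begin{equation}\label{eq:inU}
\text{the function }x\mapsto\|f_x\mu\|_d/\|\mu\|_{d+1}\text{ belongs to }U_d,
\end{equation}
because \eqref{eq:delete} and Lemma~\ref{lem:holder} give $\int\|f_x\mu\|_d^d\,d\lambda=T_{d+1}(\lambda,\mu,\dots,\mu)\le\|\lambda\|_{d+1}\|\mu\|_{d+1}^d$.

\begin{lemma}\label{lem:nested}
$U_d\subseteq U_{d+1}$ for all $d\ge1$.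
\end{lemma}

\begin{proof}
We use induction on $d$; the case $d=1$ was proved in Section~\ref{sub:path}. Let $d\ge2$, assume $U_{d-1}\subseteq U_d$, and let $h\in U_d$.

In the case $d=1$ the hypothesis was used in two forms, since $\int h\,d\sigma=\|h\sigma\|_1$. For $d\ge2$ the second form is a different statement, and it is here that the induction hypothesis is needed:
\begin{equation}\label{eq:claim}
\|h\sigma\|_d\le\|\sigma\|_{d+1}\quad\text{for every measure }\sigma .
\end{equation}
To prove this let $\nu=h\sigma$, which we may assume is nonzero, and let $g(x)=\|f_x\nu\|_{d-1}/\|\nu\|_d$. By \eqref{eq:inU}, $g\in U_{d-1}\subseteq U_d$. By \eqref{eq:delete}, $\int\|f_x\nu\|_{d-1}^{d-1}\,d\nu(x)=\|\nu\|_d^d$, and dividing by $\|\nu\|_d^{d-1}$ gives $\int g^{d-1}\,d\nu=\|\nu\|_d$. H\"older's inequality with exponents $\frac d{d-1}$ and $d$ yields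
\[
\|\nu\|_d=\int g^{d-1}h\,d\sigma\le\Bigl(\int g^d\,d\sigma\Bigr)^{\frac{d-1}d}\Bigl(\int h^d\,d\sigma\Bigr)^{\frac1d}\le\|\sigma\|_{d+1},
\]
because $g$ and $h$ both lie in $U_d$. This is \eqref{eq:claim}.

Now let $\lambda$ be a measure and put $Y=\int h^{d+1}\,d\lambda$, which we may assume is positive. Since $h\in U_d$, we have $Y=\int h^d\,d(h\lambda)\le\|h\lambda\|_{d+1}$. We apply in turn \eqref{eq:delete} to the measure $h\lambda$, inequality \eqref{eq:claim} with $\sigma=f_x\lambda$, H\"older's inequality with exponents $d+1$ and $\frac{d+1}d$, and \eqref{eq:delete} to $\lambda$: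
\begin{align*}
Y^{d+1}&\le\int h(x)\,\|hf_x\lambda\|_d^d\,d\lambda(x)\le\int h(x)\,\|f_x\lambda\|_{d+1}^d\,d\lambda(x)\\
&\le Y^{\frac1{d+1}}\Bigl(\int\|f_x\lambda\|_{d+1}^{d+1}\,d\lambda(x)\Bigr)^{\frac d{d+1}}=Y^{\frac1{d+1}}\,\|\lambda\|_{d+2}^{\frac{d(d+2)}{d+1}} .
\end{align*}
Since $d+1-\frac1{d+1}=\frac{d(d+2)}{d+1}$, we obtain $Y\le\|\lambda\|_{d+2}$. Hence $h\in U_{d+1}$.
\end{proof}

Lemma~\ref{lem:nested} moves information from smaller cliques to larger ones, so the vertex to delete is one of maximum degree.

\begin{proof}[Proof of Proposition~\ref{prop:clique}]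
We use induction on $|V|$ and may assume that all $\mu_v\ne0$. Let $\Delta$ be the maximum degree. If $\Delta=0$, both sides equal the product of the masses of the $\mu_v$. Otherwise let $w$ have degree $\Delta$ and neighborhood $N(w)$, and fix $x_w=x$. Since $G$ is simple, each $u\in N(w)$ is joined to $w$ by exactly one edge. So the integral over the other variables is the partition function of $G-w$ with $\mu_u$ replaced by $f_x\mu_u$ for $u\in N(w)$, and such $u$ has degree $d_u-1$ in $G-w$. By induction,
\[
Z(G;\mu)\le\prod_{v\notin N(w)\cup\{w\}}\|\mu_v\|_{d_v+1}\int\prod_{u\in N(w)}\|f_x\mu_u\|_{d_u}\,d\mu_w(x).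
\]
Put $h_u(x)=\|f_x\mu_u\|_{d_u}/\|\mu_u\|_{d_u+1}$ for $u\in N(w)$. As $1\le d_u\le\Delta$, \eqref{eq:inU} and Lemma~\ref{lem:nested} give $h_u\in U_{d_u}\subseteq U_\Delta$. There are $\Delta$ neighbors, so H\"older's inequality with all exponents equal to $\Delta$ gives
\[
\int\prod_{u\in N(w)}h_u\,d\mu_w\le\prod_{u\in N(w)}\Bigl(\int h_u^\Delta\,d\mu_w\Bigr)^{1/\Delta}\le\|\mu_w\|_{\Delta+1}.
\]
Multiplying by $\prod_{u\in N(w)}\|\mu_u\|_{d_u+1}$ and inserting the result above completes the induction.
\end{proof}

\section{The partition function of a clique}\label{sec:ZN}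

In \eqref{eq:cliqueuniform} the number $Z_N$ is raised to the power $1/N$. A constant factor in $Z_N$ therefore costs $O(1/N)$ per vertex, which Theorem~\ref{thm:main} allows, while a factor $e^{cN}$ would cost a constant per vertex.

\begin{lemma}\label{lem:ZN}
There is an absolute constant $C\ge1$ such that $Z_N\le CN\bigl(\frac{2}{\pi N}\bigr)^{N/2}$ for all $N\ge1$.
\end{lemma}

\begin{proof}
\emph{Reduction to one dimension.} Let $\varphi_1,\dots,\varphi_N$ be independent and uniform on $\Omega$, and let $S=\sum_j(\cos\varphi_j,\sin\varphi_j)\in\mathbb R^2$. From $|S|^2=N+2\sum_{i<j}\cos(\varphi_i-\varphi_j)$ we get $\sum_{i<j}(1-\cos(\varphi_i-\varphi_j))=\frac12(N^2-|S|^2)$, and so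
\[
Z_N=e^{-N^2/8}\,\mathbb E\,e^{|S|^2/8}.
\]
The exponent is quadratic in $S$. If it were linear, the expectation would factor over $j$. The Gaussian integral $\frac1{2\pi}\int_{\mathbb R^2}e^{-|z|^2/2+z\cdot b}\,dz=e^{|b|^2/2}$, with $b=S/2$, makes it linear. Let $I_0(t)=\frac1{2\pi}\int_0^{2\pi}e^{t\cos\varphi}\,d\varphi$ be the modified Bessel function; we use only this formula. By independence and rotation invariance, $\mathbb E\,e^{z\cdot S/2}=I_0(|z|/2)^N$. Polar coordinates with $|z|=2t$ give
\begin{equation}\label{eq:ZNint}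
Z_N=e^{-N^2/8}\int_0^\infty4t\,e^{-2t^2}I_0(t)^N\,dt=\int_0^\infty4t\,e^{-2(t-N/4)^2}J(t)^N\,dt,
\end{equation}
where $J(t)=e^{-t}I_0(t)\le1$. The Gaussian factor localizes $t$ near $N/4$. There $4t\approx N$, and the bound below evaluates to $(2\pi t)^{-1/2}\approx(2/(\pi N))^{1/2}$, which explains the form of the lemma. Since $J$ is raised to the power $N$, we need it with relative error $O(1/t)$.

\emph{The bound $J(t)\le e^{1/t}/\sqrt{2\pi t}$ for $t>0$.} With $u=\sin(\varphi/2)$,
\[
J(t)=\frac1\pi\int_0^\pi e^{-2t\sin^2(\varphi/2)}\,d\varphi=\frac2\pi\int_0^1\frac{e^{-2tu^2}}{\sqrt{1-u^2}}\,du .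
\]
For $0\le v\le\frac12$ we have $(1+v)^2(1-v)=1+v(1-v-v^2)\ge1$, so $(1-u^2)^{-1/2}\le1+u^2$ for $u^2\le\frac12$. This range contributes at most
\[
\frac2\pi\int_0^\infty e^{-2tu^2}(1+u^2)\,du=\frac1{\sqrt{2\pi t}}\Bigl(1+\frac1{4t}\Bigr).
\]
The range $u^2\ge\frac12$ contributes at most $\frac2\pi e^{-t}\bigl(\frac\pi2-\frac\pi4\bigr)=\frac12e^{-t}$. The function $t^{3/2}e^{-t}$ is largest at $t=\frac32$, and $\frac{\sqrt{2\pi}}2\bigl(\frac3{2e}\bigr)^{3/2}<\frac34$, so $\frac12e^{-t}\le\frac1{\sqrt{2\pi t}}\cdot\frac3{4t}$. Adding up, $J(t)\le\frac1{\sqrt{2\pi t}}(1+\frac1t)\le\frac{e^{1/t}}{\sqrt{2\pi t}}$.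

This bound is useful only when $t$ is at least a constant multiple of $N$, so we split \eqref{eq:ZNint} at $t=N/8$. Let $N\ge8$ and $Q_N=N(2/(\pi N))^{N/2}$.

\emph{The range $t<N/8$.} Here $2(t-N/4)^2\ge N^2/32$ and $J\le1$, so the contribution is at most $e^{-N^2/32}\int_0^{N/8}4t\,dt=\frac{N^2}{32}e^{-N^2/32}$. Divided by $Q_N$, this is $\frac N{32}\exp\bigl(-\frac{N^2}{32}+\frac N2\log\frac{\pi N}2\bigr)$, which tends to $0$ as $N\to\infty$ and is therefore bounded.

\emph{The range $t\ge N/8$.} Write $t=\frac N4+s$ and $y=4s/N\ge-\frac12$, so that $2\pi t=\frac{\pi N}2(1+y)$. Then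
\[
J(t)^N\le e^{N/t}(2\pi t)^{-N/2}\le e^8\Bigl(\frac2{\pi N}\Bigr)^{N/2}(1+y)^{-N/2}.
\]
The function $\log(1+y)-y+y^2$ has derivative $y(1+2y)/(1+y)$, so on $[-\frac12,\infty)$ it is smallest at $y=0$, where it vanishes. Hence $(1+y)^{-N/2}\le e^{-Ny/2+Ny^2/2}=e^{-2s+8s^2/N}$. Since $N\ge8$, we have $-2s^2+8s^2/N\le-s^2$, and the contribution is at most
\[
e^8\Bigl(\frac2{\pi N}\Bigr)^{N/2}\int_{-\infty}^\infty(N+4|s|)\,e^{-s^2-2s}\,ds .
\]
With $u=s+1$ the integral is at most $e\int(N+4+4|u|)e^{-u^2}du=e\bigl((N+4)\sqrt\pi+4\bigr)\le4eN$. So this range contributes at most $4e^9Q_N$.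

For the finitely many $N<8$ use $Z_N\le1$ and enlarge $C$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

Let $C$ be the constant of Lemma~\ref{lem:ZN}.

\begin{proof}[Proof of Theorem~\ref{thm:imbalance}]
By Proposition~\ref{prop:reduction} and \eqref{eq:cliqueuniform}, the number of orientations is at most $2^m\prod_iZ_{d_i+1}^{1/(d_i+1)}$. Lemma~\ref{lem:ZN} with $N=d_i+1$ gives $Z_N^{1/N}\le(CN)^{1/N}(2/(\pi N))^{1/2}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The first inequality is part of \eqref{eq:known}. For the second, bound the numerator in \eqref{eq:ratio} by Theorem~\ref{thm:imbalance} with $s=0$ and the denominator by the lower bound in Lemma~\ref{lem:pd}. The factors $(2/(\pi(d_i+1)))^{1/2}$ cancel, and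
\[
\rho(G)-\widehat\rho(G)\le\frac1n\sum_i\frac{\log(C(d_i+1))}{d_i+1}\le\frac1n\sum_i\frac{\log(2Cd_i)}{d_i}=\frac1n\sum_i\psi(1/d_i),
\]
where $\psi(x)=x\log(2C/x)$; the middle step uses $d_i\le d_i+1\le2d_i$ and $C\ge1$. We have $\psi'(x)=\log(2C/x)-1$ and $\psi''(x)=-1/x<0$. So $\psi$ is concave, the numbers $1/d_i$ have mean $1/d_{\mathrm{hm}}$, and Jensen's inequality gives $\frac1n\sum_i\psi(1/d_i)\le\psi(1/d_{\mathrm{hm}})$, which is the third inequality.

The function $\psi$ increases on $(0,2C/e)$, and this interval contains $(0,\frac12]$. Hence, for $D\ge2$,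
\begin{equation}\label{eq:monotone}
d_{\mathrm{hm}}(G)\ge D\quad\text{implies}\quad\rho(G)-\widehat\rho(G)\le\psi(1/D)=\frac{\log(2CD)}D .
\end{equation}
Given $\varepsilon>0$, any $D\ge2$ with $\log(2CD)/D\le\varepsilon$ has the property required in the conjecture.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
The upper bound is \eqref{eq:monotone}. For the lower bound let $d$ be the even integer with $D\le d<D+2$, let $N=d+1$, and let $G=K_N$; a disjoint union of copies of $K_N$ has the same gap. Then $d_{\mathrm{hm}}(G)=d\ge D$. McKay \cite{McKay} proved that, for odd $N\to\infty$,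
\[
\operatorname{EO}(K_N)\sim\Bigl(\frac{2^{N+1}}{\pi N}\Bigr)^{(N-1)/2}\Bigl(\frac Ne\Bigr)^{1/2}.
\]
Since $\frac{(N+1)(N-1)}2-\binom N2=\frac{N-1}2$, this says that
\begin{equation}\label{eq:mckay}
2^{-\binom N2}\operatorname{EO}(K_N)\sim\Bigl(\frac2{\pi N}\Bigr)^{(N-1)/2}\Bigl(\frac Ne\Bigr)^{1/2}=N\sqrt{\frac\pi{2e}}\,\Bigl(\frac2{\pi N}\Bigr)^{N/2},
\end{equation}
which differs from the heuristic value in Section~\ref{sec:examples} by the factor $e^{-1/2}$. As $\sqrt{\pi/(2e)}>\frac12$, the left side is at least $\frac N2(2/(\pi N))^{N/2}$ for large $N$. By the upper bound in Lemma~\ref{lem:pd},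
\[
p_d^N\le\Bigl(\frac2{\pi d}\Bigr)^{N/2}=\Bigl(\frac2{\pi N}\Bigr)^{N/2}\Bigl(1+\frac1d\Bigr)^{(d+1)/2}\le e\Bigl(\frac2{\pi N}\Bigr)^{N/2}.
\]
So \eqref{eq:ratio} gives $\rho(G)-\widehat\rho(G)\ge\frac1N\log\frac N{2e}$. Since $D<N<D+3$, for large $D$
\[
\Gamma(D)\ge\frac{\log(D/2e)}{D+3}=\frac1D\Bigl(\log\frac D{2e}-\frac{3\log(D/2e)}{D+3}\Bigr)\ge\frac{\log D-\log(2e)-3}D.\qedhere
\]
\end{proof}

\begin{remark}
For odd $N$, Proposition~\ref{prop:reduction} places $Z_N$ between the left side of \eqref{eq:mckay} and the bound of Lemma~\ref{lem:ZN}. So on $K_N$ the first and third steps of the proof lose only a constant factor, and the second step loses nothing.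
\end{remark}

\begin{remark}
Simplicity is used only in Proposition~\ref{prop:clique}, and \eqref{eq:cliqueuniform} fails without it. For two vertices joined by $d$ parallel edges, $d$ even, Proposition~\ref{prop:reduction} and Lemma~\ref{lem:pd} give $Z(G)\ge p_d\ge(2/(\pi(d+1)))^{1/2}$. By Lemma~\ref{lem:ZN} the right side of \eqref{eq:cliqueuniform} is at most $\frac2{\pi(d+1)}(C(d+1))^{2/(d+1)}$, which is smaller for large $d$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{IMZ}
Mikhail Isaev, Brendan D. McKay and Rui-Ray Zhang,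
\emph{Correlation between residual entropy and spanning tree entropy of ice-type models on graphs},
arXiv:2409.04989 (2024).

\bibitem{McKay}
McKay,
\emph{The asymptotic numbers of regular tournaments, Eulerian digraphs and Eulerian oriented graphs},
Combinatorica 10 (1990).

\bibitem{SSSZ}
Sah, Sawhney, Stoner and Zhao,
\emph{A reverse Sidorenko inequality},
Invent. Math. 221 (2020).

\end{thebibliography}
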